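\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\numberwithin{equation}{section}


\title{Extremal operators in the Cowen--Douglas class $B_1$\\ exist only over simply connected domains}

\begin{abstract}
Let $\Omega$ be a bounded planar domain bounded by finitely many disjoint smooth Jordan curves, and let $\Omega^*$ be its complex conjugate. Every contractive operator $T$ in the Cowen--Douglas class $B_1(\Omega^*)$ with kernel $K_T$ satisfies $\partial_w\partial_{\bar w}\log K_T(w,w)\ge 4\pi^2S_\Omega(w,w)^2$, where $S_\Omega$ is the Szeg\H{o} kernel. We show that if $\Omega$ is not simply connected, equality cannot hold on any nonempty open set; hence no contractive $T$ attains equality everywhere. Differentiating the equality case with respect to the base point eliminates the kernel and leaves a condition on the Ahlfors functions, which fails at the zeros of the Szeg\H{o} kernel. Equality can hold at any prescribed point and, for annuli, on a whole circle. We also treat bounded domains without boundary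 regularity, where $2\pi S_\Omega(w,w)$ is replaced by the supremum of $|f'(w)|$ over the holomorphic functions $f$ on $\Omega$ bounded by $1$, and classify those on which equality can occur on an open set.
\end{abstract}

\section{The question and the answer}

Let $\Omega\subset\mathbb C$ be a bounded domain whose boundary consists of $n$ disjoint smooth (that is, $C^\infty$) Jordan curves, $1\le n<\infty$, and put $\Omega^*=\{\bar z:z\in\Omega\}$. Thus $\Omega$ is simply connected exactly when $n=1$. A bounded operator $T$ on a complex separable Hilbert space $\mathcal H$ belongs to the \emph{Cowen--Douglas class} $B_1(\Omega^*)$ if for every $w\in\Omega^*$ the kernel of $T-wI$ is one-dimensional and its range is closed, and if the kernels $\ker(T-wI)$, $w\in\Omega^*$, together span a dense subspace of $\mathcal H$.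

Every such $T$ is unitarily equivalent to the adjoint of multiplication by the coordinate function $z$ on a Hilbert space of holomorphic functions on $\Omega$ with a reproducing kernel $K_T(z,w)$, holomorphic in $z$ and antiholomorphic in $w$. In this model the kernel function $K_T(\cdot,w)$ spans $\ker(T-\bar wI)$, so $K_T(w,w)>0$. The kernel is determined up to replacing $K_T(z,w)$ by $g(z)K_T(z,w)\overline{g(w)}$ with $g$ holomorphic and zero-free, so the function
\[
\kappa_{K_T}(w)=\partial_w\partial_{\bar w}\log K_T(w,w),\qquad w\in\Omega,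
\]
is a unitary invariant of $T$. We call it the curvature; $\partial_w,\partial_{\bar w}$ are Wirtinger derivatives.

We call $T$ \emph{contractive} if $\overline{\Omega^*}$ is a spectral set for $T$: the spectrum of $T$ lies in $\overline{\Omega^*}$, and $\|f(T)\|\le\sup_{\Omega^*}|f|$ for every $f$ holomorphic in a neighborhood of $\overline{\Omega^*}$. Let $S_\Omega(z,w)$ be the Szeg\H{o} kernel, the reproducing kernel of the Hardy space $H^2(\Omega)$ with respect to arc length $ds$ on $\partial\Omega$. A contractive $T\in B_1(\Omega^*)$ satisfies the curvature inequality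
\begin{equation}\label{curvineq}
\partial_w\partial_{\bar w}\log K_T(w,w)\ \ge\ 4\pi^2S_\Omega(w,w)^2,\qquad w\in\Omega,
\end{equation}
and it is called \emph{extremal} if equality holds for every $w\in\Omega$.

\medskip
\noindent\textbf{What is being compared.} Both sides of \eqref{curvineq} solve extremal problems for derivatives. Let $\mathcal H(K)$ be the Hilbert space with reproducing kernel $K$. We shall see in Section~\ref{sec:onepoint} that
\begin{equation}\label{supformula}
\kappa_K(a)=\frac1{K(a,a)}\,\sup\bigl\{|f'(a)|^2:\ f\in\mathcal H(K),\ \|f\|\le1,\ f(a)=0\bigr\}.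
\end{equation}
On the other side, $2\pi S_\Omega(a,a)$ is the largest value of $|f'(a)|$ among holomorphic functions $f$ on $\Omega$ with $|f|\le1$; it is attained by the Ahlfors function $F_a$, which vanishes at $a$. If $T$ is contractive, then multiplication by $F_a$ is a contraction on $\mathcal H(K_T)$, so $F_a$ times the normalized kernel function at $a$ competes in \eqref{supformula}. This gives \eqref{curvineq}. Equality at $a$ means that this competitor is the best one.

For the unit disc $\mathbb D$ the adjoint of multiplication by $z$ on $H^2(\mathbb D)$ is extremal. For general $\Omega$ the inequality is sharp at each point: for fixed $w_0$ some contractive $T$ attains equality at $w_0$. The natural candidate for an extremal operator is the adjoint of multiplication by $z$ on $H^2(\Omega)$, but by a result of Suita it is not extremal when $\Omega$ is not simply connected. Other candidates remain: weighted Hardy spaces give equality at a prescribed point and, on an annulus, even on a whole circle (Proposition~\ref{prop:sharp}). Misra and Reza \cite{MisraReza} ask whether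 an extremal operator exists when $\Omega$ is not simply connected. The answer is no.

\begin{theorem}\label{thm:main}
Let $\Omega$ be a bounded domain whose boundary consists of finitely many disjoint smooth Jordan curves.
\begin{enumerate}
\item[(a)] If $\Omega$ is not simply connected and $T\in B_1(\Omega^*)$ is contractive, then the equality set
\[
E_T=\{w\in\Omega:\ \partial_w\partial_{\bar w}\log K_T(w,w)=4\pi^2S_\Omega(w,w)^2\}
\]
has empty interior. It is a proper real-analytic subset of $\Omega$, hence closed in $\Omega$ and of area zero. In particular, no extremal operator exists.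
\item[(b)] If $\Omega$ is simply connected, then the adjoint of multiplication by $z$ on $H^2(\Omega)$ is extremal, and every extremal operator is unitarily equivalent to it.
\end{enumerate}
Consequently, an extremal operator exists if and only if $\Omega$ is simply connected.
\end{theorem}

\noindent\textbf{The idea.} Equality at one point $a$ forces the identity
\[
\partial_{\bar a}K(z,a)=\bigl(\overline{\lambda(a)}+c(a)F_a(z)\bigr)K(z,a),\qquad z\in\Omega,
\]
where $c(a)=2\pi S_\Omega(a,a)$ and $\overline{\lambda(a)}=\partial_{\bar a}\log K(a,a)$. At a single point this can be satisfied. If it holds for all $a$ in an open set, it becomes a differential equation in $a$: the logarithmic derivative of the antiholomorphic function $K(z,\cdot)$ is prescribed, and it must itself be antiholomorphic. Applying $\partial_a$ removes $K$ and leaves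
\[
\partial_a\bigl(c(a)F_a(z)\bigr)=-c(a)^2,
\]
a condition on the Ahlfors functions alone. Now $F_a$ is the quotient of $S_\Omega(\cdot,a)$ by the Garabedian kernel $L(\cdot,a)$. It has the zero $a$, and $n-1$ further zeros, those of $S_\Omega(\cdot,a)$. Since $S_\Omega(z,a)$ is antiholomorphic in $a$, it is a constant factor for $\partial_a$. So the left side vanishes at the further zeros, while the right side is negative. Hence there are no further zeros, and $n=1$.

Section~\ref{sec:onepoint} treats equality at one point, Section~\ref{sec:move} lets the point move and works out the disc and the annulus by hand, and Section~\ref{sec:proof} proves (a). Section~\ref{sec:exist} contains (b) and the sharpness results. Section~\ref{sec:general} classifies the bounded domains, without any boundary regularity, on which equality can hold on an open set; its argument does not use the Szeg\H{o} and Garabedian kernels of $\Omega$.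

\section{Equality at one point}\label{sec:onepoint}

\subsection{Kernels and contractive multipliers}
Let $\Omega$ be a domain in $\mathbb C$. A function $K$ on $\Omega\times\Omega$ is \emph{positive semidefinite} (PSD) if $\sum_{i,j}c_i\bar c_jK(w_j,w_i)\ge0$ for all finite families of points $w_i\in\Omega$ and numbers $c_i\in\mathbb C$. By a \emph{kernel} on $\Omega$ we mean a PSD function $K$ that is holomorphic in the first variable, antiholomorphic in the second, and satisfies $K(z,z)>0$ for all $z\in\Omega$. By Hartogs' theorem $(z,u)\mapsto K(z,\bar u)$ is jointly holomorphic on $\Omega\times\Omega^*$, so $K$ is real-analytic. In the Hilbert space $\mathcal H(K)$ put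
\[
k_w=K(\cdot,w),\qquad k_w'=\partial_{\bar w}K(\cdot,w),
\]
so that $f(w)=\langle f,k_w\rangle$ and $f'(w)=\langle f,k'_w\rangle$ for $f\in\mathcal H(K)$. On the diagonal, $K(w,w)=\|k_w\|^2$, $\partial_{\bar w}K(w,w)=\langle k_w',k_w\rangle$ and $\partial_w\partial_{\bar w}K(w,w)=\|k_w'\|^2$. Set
\[
\overline{\lambda(a)}=\partial_{\bar a}\log K(a,a)=\frac{\langle k_a',k_a\rangle}{\|k_a\|^2},\qquad v_a=k_a'-\overline{\lambda(a)}\,k_a .
\]
The vector $v_a$ is the component of $k'_a$ orthogonal to $k_a$. Hence $v_a(a)=0$,
\begin{equation}\label{va}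
\langle f,v_a\rangle=f'(a)\ \text{ if } f\in\mathcal H(K),\ f(a)=0,\qquad\text{and}\qquad \|v_a\|^2=K(a,a)\,\kappa_K(a).
\end{equation}
The last equation holds because
\[
\kappa_K(a)=\frac{\|k_a\|^2\|k_a'\|^2-|\langle k_a',k_a\rangle|^2}{\|k_a\|^4}
=\frac{\|v_a\|^2}{\|k_a\|^2}.
\]
Since $v_a$ itself vanishes at $a$, the supremum in \eqref{supformula} is $\|v_a\|^2$ by \eqref{va}, and \eqref{supformula} follows.

A function $F$ on $\Omega$ is a \emph{contractive multiplier} of $\mathcal H(K)$ if $f\mapsto Ff$ is a contraction of $\mathcal H(K)$ into itself.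

\begin{lemma}\label{lem:mult}
$F$ is a contractive multiplier of $\mathcal H(K)$ if and only if $(1-F(z)\overline{F(w)})K(z,w)$ is PSD.
\end{lemma}

\begin{proof}
Positivity says that $\|\sum c_i\overline{F(w_i)}k_{w_i}\|\le\|\sum c_ik_{w_i}\|$ for all finite sums. If this holds, then $k_w\mapsto\overline{F(w)}k_w$ extends to a well-defined contraction $R$ on $\mathcal H(K)$, and $(R^*f)(w)=\langle f,Rk_w\rangle=F(w)f(w)$, so $R^*$ is multiplication by $F$. Conversely, the adjoint of multiplication by $F$ maps $k_w$ to $\overline{F(w)}k_w$; if it is a contraction, the inequality holds.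
\end{proof}

\begin{lemma}\label{lem:onepoint}
Let $K$ be a kernel on $\Omega$ and $F:\Omega\to\mathbb D$ a holomorphic contractive multiplier of $\mathcal H(K)$ with $F(a)=0$ and $F'(a)=c>0$. Then $\kappa_K(a)\ge c^2$. If equality holds, then
\begin{equation}\label{eqcase}
\partial_{\bar w}K(z,w)\big|_{w=a}=\bigl(\overline{\lambda(a)}+cF(z)\bigr)K(z,a)\qquad\text{for all }z\in\Omega.
\end{equation}
\end{lemma}

\begin{proof}
The function $Fk_a$ lies in $\mathcal H(K)$, vanishes at $a$, and has derivative $c\,K(a,a)$ there. By \eqref{va},
\[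
c\,\|k_a\|^2=\langle Fk_a,v_a\rangle\le\|Fk_a\|\,\|v_a\|\le\|k_a\|\,\|v_a\|,
\]
so $c^2\le\|v_a\|^2/\|k_a\|^2=\kappa_K(a)$. If $\kappa_K(a)=c^2$, then both inequalities are equalities. As $v_a\ne0$, this gives $\|Fk_a\|=\|k_a\|$, and $v_a=\mu Fk_a$ for some $\mu\in\mathbb C$. Then $c\|k_a\|^2=\langle Fk_a,\mu Fk_a\rangle=\bar\mu\|k_a\|^2$, so $\mu=c$. The identity $v_a=cFk_a$ is \eqref{eqcase}.
\end{proof}

\subsection{Ahlfors functions}
From here to the end of Section~\ref{sec:exist}, except in Lemma~\ref{lem:compat}, $\Omega$ is as in Theorem~\ref{thm:main}. We use the following classical facts, due to Garabedian; see Bell's book \cite{Bell}, the chapters on the Szeg\H{o} and Garabedian kernels and on the Ahlfors map. Write $S_a=S_\Omega(\cdot,a)$ and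
\[
c(a)=2\pi S_\Omega(a,a)>0 .
\]
\begin{enumerate}
\item[(G1)] There is a Garabedian kernel $L(z,a)=\frac1{2\pi(z-a)}+\ell(z,a)$ with $\ell(\cdot,a)$ holomorphic in $\Omega$. Both $S_a$ and $\ell(\cdot,a)$ are smooth on $\overline\Omega$, and on $\partial\Omega$
\[
\overline{S_a(z)}\,ds=-i\,L(z,a)\,dz .
\]
Moreover $L(z,a)=-L(a,z)$.
\item[(G2)] $L(\cdot,a)$ has no zeros on $\overline\Omega\setminus\{a\}$. $S_a$ has no zeros on $\partial\Omega$ and exactly $n-1$ zeros in $\Omega$, counted with multiplicity.
\item[(G3)] The Ahlfors function $F_a=S_a/L(\cdot,a)$ maps $\Omega$ into $\mathbb D$, is continuous on $\overline\Omega$, has $|F_a|=1$ on $\partial\Omega$, and satisfies $F_a(a)=0$, $F_a'(a)=c(a)$.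
\end{enumerate}
By (G1), $\ell(z,a)=-\ell(a,z)$. Hence $\ell(a,a)=0$, and $\ell$ is holomorphic in each variable, so jointly holomorphic on $\Omega\times\Omega$ by Hartogs' theorem. Consequently
\begin{equation}\label{recipL}
\frac1{L(z,a)}=\frac{2\pi(z-a)}{1+2\pi(z-a)\,\ell(z,a)}\quad\text{is holomorphic on }\Omega\times\Omega
\end{equation}
and vanishes on the diagonal: the denominator is $1$ there, and off the diagonal it is $2\pi(z-a)L(z,a)\ne0$ by (G2).

Let $A(\Omega)$ be the set of continuous functions on $\overline\Omega$ that are holomorphic in $\Omega$. The Ahlfors functions belong to $A(\Omega)$ but need not extend holomorphically across $\partial\Omega$, whereas contractivity of $T$ is about functions holomorphic near $\overline{\Omega^*}$. Mergelyan's theorem (\cite{Rudin}, Ch.~20 and its exercises; \cite{Gamelin}) bridges the gap: if $X\subset\mathbb C$ is compact and $\mathbb C\setminus X$ has finitely many components, then every $f\in C(X)$ holomorphic in the interior of $X$ is a uniform limit on $X$ of rational functions with poles off $X$. It applies to $X=\overline\Omega$,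 whose interior is $\Omega$ and whose complement has finitely many components.

\begin{lemma}\label{lem:contr}
If $T\in B_1(\Omega^*)$ is contractive, then for every $a\in\Omega$ the Ahlfors function $F_a$ is a contractive multiplier of $\mathcal H(K_T)$.
\end{lemma}

\begin{proof}
Realize $T$ as the adjoint of multiplication by $z$ on $\mathcal H(K)$, $K=K_T$, so that $Tk_w=\bar wk_w$. Let $f$ be rational with poles off $\overline\Omega$ and $\sup_\Omega|f|\le1$, and put $f^\#(\zeta)=\overline{f(\bar\zeta)}$. Then $f^\#$ has its poles off $\overline{\Omega^*}$ and is bounded by $1$ on $\Omega^*$, so $\|f^\#(T)\|\le1$. Also $f^\#(T)k_w=f^\#(\bar w)k_w=\overline{f(w)}k_w$. Hence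
\[
0\le\Bigl\|\sum_ic_ik_{w_i}\Bigr\|^2-\Bigl\|f^\#(T)\sum_ic_ik_{w_i}\Bigr\|^2=\sum_{i,j}c_i\bar c_j\bigl(1-f(w_j)\overline{f(w_i)}\bigr)K(w_j,w_i).
\]
By Mergelyan's theorem $F_a$ is a uniform limit on $\overline\Omega$ of rational functions $f_m$ with poles off $\overline\Omega$. Dividing $f_m$ by $\max(1,\sup_\Omega|f_m|)$, which tends to $1$, we may assume $\sup_\Omega|f_m|\le1$. In the limit $(1-F_a(z)\overline{F_a(w)})K(z,w)$ is PSD, and Lemma~\ref{lem:mult} applies.
\end{proof}

Lemmas~\ref{lem:onepoint} and \ref{lem:contr} together prove the curvature inequality \eqref{curvineq}.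

\section{Letting the point move}\label{sec:move}

The next lemma eliminates the kernel. It is stated for an arbitrary domain so that it can be used again in Section~\ref{sec:general}, where no formula for the functions $F_a$ is available.

\begin{lemma}\label{lem:compat}
Let $K$ be a kernel on a domain $\Omega$, let $U\subset\Omega$ be open, and for each $a\in U$ let $F_a:\Omega\to\mathbb D$ be a holomorphic contractive multiplier of $\mathcal H(K)$ with $F_a(a)=0$, $F_a'(a)=c(a)>0$. Suppose $\kappa_K(a)=c(a)^2$ for all $a\in U$, and put $H(z,a)=c(a)F_a(z)$. Then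
\begin{equation}\label{barder}
\partial_{\bar a}K(z,a)=\bigl(\overline{\lambda(a)}+H(z,a)\bigr)K(z,a),\qquad z\in\Omega,\ a\in U,
\end{equation}
and near every $(z,a)\in\Omega\times U$ with $K(z,a)\ne0$ the function $H$ is real-analytic and satisfies
\begin{equation}\label{compat}
\partial_aH(z,a)=-c(a)^2 .
\end{equation}
\end{lemma}

\begin{proof}
Equation \eqref{barder} is \eqref{eqcase}. Where $K(z,a)\ne0$ it reads
\[
H(z,a)=\frac{\partial_{\bar a}K(z,a)}{K(z,a)}-\overline{\lambda(a)} ,
\]
and the right side is real-analytic. The quotient is antiholomorphic in $a$, so $\partial_aH(z,a)=-\partial_a\overline{\lambda(a)}=-\partial_a\partial_{\bar a}\log K(a,a)=-\kappa_K(a)=-c(a)^2$.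
\end{proof}

\noindent\textbf{The disc.} For $\Omega=\mathbb D$ we have $S_\Omega(z,a)=\frac1{2\pi(1-z\bar a)}$, $L(z,a)=\frac1{2\pi(z-a)}$, $c(a)=\frac1{1-|a|^2}$, and
\[
F_a(z)=\frac{z-a}{1-\bar az},\qquad H(z,a)=\frac1{1-\bar az}\cdot\frac{z-a}{1-a\bar a}.
\]
The first factor of $H$ is antiholomorphic in $a$, hence a constant for $\partial_a$, and
\[
\partial_aH(z,a)=\frac1{1-\bar az}\cdot\frac{-(1-a\bar a)+(z-a)\bar a}{(1-a\bar a)^2}=\frac1{1-\bar az}\cdot\frac{-(1-\bar az)}{(1-|a|^2)^2}=-c(a)^2,
\]
as Lemma~\ref{lem:compat} requires for the extremal kernel $1/(1-z\bar w)$. The derivative of the second factor compensates exactly for the first factor. In general the place of $1/(1-\bar az)$ is taken by $2\pi S_\Omega(z,a)$. At a zero of $S_\Omega(\cdot,a)$ no compensation is possible.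

\medskip
\noindent\textbf{The annulus.} Let $\Omega=\{q<|z|<1\}$ with $0<q<1$. The powers $z^m$, $m\in\mathbb Z$, are orthogonal in $H^2(\Omega)$ with $\|z^m\|^2=2\pi(1+q^{2m+1})$, and they span a dense subspace by Laurent expansion, so
\begin{equation}\label{annS}
S_\Omega(z,a)=\frac1{2\pi}\sum_{m\in\mathbb Z}\frac{(z\bar a)^m}{1+q^{2m+1}},\qquad q^2<|z\bar a|<1 .
\end{equation}
At $z\bar a=-q$ the terms with indices $m$ and $-m-1$ cancel:
\[
\frac{(-q)^{-m-1}}{1+q^{-2m-1}}=(-1)^{m+1}\frac{q^{-m-1}\,q^{2m+1}}{q^{2m+1}+1}=-\frac{(-q)^m}{1+q^{2m+1}} .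
\]
Hence the one zero of $S_a$ given by (G2) is
\[
b(a)=-q/\bar a ,
\]
and indeed $q<|b(a)|<1$. The function $H(z,a)=c(a)F_a(z)=c(a)S_\Omega(z,a)/L(z,a)$ is holomorphic in $z$ and, by \eqref{recipL}, smooth in $(z,a)$. It has two moving zeros, $a$ and $b(a)$. From $H(a,a)=0$ we get, by applying $\partial_a$,
\[
0=\partial_zH(a,a)+\partial_aH(a,a),\qquad\text{so}\qquad\partial_aH(a,a)=-c(a)F_a'(a)=-c(a)^2,
\]
in agreement with \eqref{compat}. But the second zero moves antiholomorphically, $\partial_ab=0$, so applying $\partial_a$ to $H(b(a),a)=0$ gives $\partial_aH(b(a),a)=0$ instead of $-c(a)^2$. So \eqref{compat} holds automatically at the zero $a$ and fails at the other one.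

\section{No extremal operator when $n\ge2$}\label{sec:proof}

In general the zeros of $S_a$ may be multiple and need not depend smoothly on $a$. We therefore do not follow them, and instead use that $S_\Omega(z,a)$ is a constant factor for $\partial_a$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $n\ge2$, let $T$ be contractive, and write $K=K_T$. Suppose that equality holds in \eqref{curvineq} at all points of a nonempty open set $U$. By Lemma~\ref{lem:contr}, Lemma~\ref{lem:compat} applies with the Ahlfors functions $F_a$, $a\in U$, and by (G3)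
\[
H(z,a)=\frac{2\pi S_\Omega(a,a)\,S_\Omega(z,a)}{L(z,a)} .
\]
By \eqref{recipL} this is real-analytic on $\Omega\times U$. Since $S_\Omega(z,a)$ is antiholomorphic in $a$,
\begin{equation}\label{dH}
\partial_aH(z,a)=S_\Omega(z,a)\;\partial_a\!\left(\frac{2\pi S_\Omega(a,a)}{L(z,a)}\right),\qquad a\in U,\ z\in\Omega.
\end{equation}
Now fix $a\in U$. By \eqref{compat} the left side of \eqref{dH} equals $-c(a)^2$ whenever $K(z,a)\ne0$. The zeros of the holomorphic function $K(\cdot,a)\not\equiv0$ are isolated, so by continuity in $z$
\[
\partial_aH(z,a)=-c(a)^2\qquad\text{for all }z\in\Omega.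
\]
Because $n\ge2$, (G2) provides $b\in\Omega$ with $S_\Omega(b,a)=0$. At $z=b$ the right side of \eqref{dH} is zero, whereas $-c(a)^2=-4\pi^2S_\Omega(a,a)^2<0$. This contradiction shows that $E_T$ has empty interior.

Finally, $E_T$ is the zero set of the function $\kappa_K(w)-4\pi^2S_\Omega(w,w)^2$, which is real-analytic on the connected set $\Omega$ and, as just shown, not identically zero. So $E_T$ is a proper real-analytic subset of $\Omega$; it is closed in $\Omega$ and has area zero.
\end{proof}

\section{Where equality does occur}\label{sec:exist}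

\subsection{Weighted Hardy spaces}
We regard $H^2(\Omega)$ as the closure in $L^2(\partial\Omega,ds)$ of the functions holomorphic near $\overline\Omega$; its elements are identified with holomorphic functions on $\Omega$, and point evaluations are continuous. By Mergelyan's theorem $A(\Omega)\subset H^2(\Omega)$, and multiplication by a function of $A(\Omega)$ maps $H^2(\Omega)$ into itself. For a continuous $\omega>0$ on $\partial\Omega$ let $H^2_\omega$ be the space $H^2(\Omega)$ with the equivalent norm given by $\|f\|^2=\int_{\partial\Omega}|f|^2\omega\,ds$.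

\begin{lemma}\label{lem:weights}
The adjoint $T$ of multiplication by $z$ on $H^2_\omega$ is a contractive operator in $B_1(\Omega^*)$, and the reproducing kernel of $H^2_\omega$ can be taken as $K_T$.
\end{lemma}

\begin{proof}
Write $M_f$ for multiplication by $f$, and $k_w$ for the kernel functions of $H^2_\omega$. They span a dense subspace, and $k_w\ne0$ since $1\in H^2_\omega$. If $p\notin\overline\Omega$, then $M_{1/(z-p)}$ inverts $M_z-p$, so the spectrum of $M_z$ lies in $\overline\Omega$, and that of $T$ in $\overline{\Omega^*}$. Let $f$ be holomorphic near $\overline{\Omega^*}$ and $f^\#(\zeta)=\overline{f(\bar\zeta)}$. Since $f(T)k_w=f(\bar w)k_w=\overline{f^\#(w)}k_w$ for all $w\in\Omega$, we have $f(T)=M_{f^\#}^*$. Thus $\|f(T)\|=\|M_{f^\#}\|\le\sup_{\partial\Omega}|f^\#|=\sup_{\Omega^*}|f|$, and $T$ is contractive.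

Let $w\in\Omega$. We claim that $\operatorname{ran}(M_z-w)=\{h\in H^2(\Omega):h(w)=0\}$. If $h(w)=0$ and $h_m\to h$ with $h_m$ holomorphic near $\overline\Omega$, then $h_m(w)\to0$, so $h_m-h_m(w)\to h$. The quotients $(h_m-h_m(w))/(z-w)$ are holomorphic near $\overline\Omega$ and converge in $L^2(\partial\Omega,ds)$ because $|z-w|$ is bounded below on $\partial\Omega$. Their limit is mapped to $h$ by $M_z-w$. The other inclusion is clear. So $M_z-w$ is injective, and its range is closed, being the orthogonal complement of $k_w$. Therefore $T-\bar w$ is onto and its kernel is spanned by $k_w$.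
\end{proof}

\subsection{Simply connected domains}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $\varphi:\Omega\to\mathbb D$ be a Riemann map. As $\partial\Omega$ is smooth, $\varphi$ extends to a diffeomorphism of the closures, and $\varphi'$ has no zeros on $\overline\Omega$. Since $|\varphi'|\,ds$ is carried by $\varphi$ to arc length on $\partial\mathbb D$, the map $f\mapsto\sqrt{\varphi'}\,(f\circ\varphi)$ is unitary from $H^2(\mathbb D)$ onto $H^2(\Omega)$; hence
\[
2\pi S_\Omega(z,w)=\frac{\sqrt{\varphi'(z)}\;\overline{\sqrt{\varphi'(w)}}}{1-\varphi(z)\overline{\varphi(w)}} .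
\]
The curvature of this kernel at $w$ is $|\varphi'(w)|^2/(1-|\varphi(w)|^2)^2=4\pi^2S_\Omega(w,w)^2$. By Lemma~\ref{lem:weights} with $\omega=1$, the adjoint of multiplication by $z$ on $H^2(\Omega)$ is extremal.

If $T_1,T_2$ are extremal, then $\log\bigl(K_{T_1}(w,w)/K_{T_2}(w,w)\bigr)$ is harmonic on the simply connected domain $\Omega$, hence equal to $\log|g|^2$ with $g$ holomorphic and zero-free. Polarizing, $K_{T_1}(z,w)=g(z)K_{T_2}(z,w)\overline{g(w)}$. So multiplication by $g$ is a unitary map from $\mathcal H(K_{T_2})$ onto $\mathcal H(K_{T_1})$ commuting with multiplication by $z$, and $T_1,T_2$ are unitarily equivalent.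
\end{proof}

\subsection{Equality at a point and on a circle}
For $n\ge2$, Theorem~\ref{thm:main}(a) says that $E_T$ has empty interior. The next proposition shows that it need not be empty, and that ``empty interior'' cannot be improved to ``discrete''.

\begin{proposition}\label{prop:sharp}
\begin{enumerate}
\item[(a)] Let $\Omega$ be as in Theorem~\ref{thm:main} and $a\in\Omega$. The adjoint $T$ of multiplication by $z$ on $H^2(\Omega)$ with norm
\[
\|f\|^2=S_\Omega(a,a)^{-1}\int_{\partial\Omega}|f|^2|S_a|^2\,ds
\]
is a contractive operator in $B_1(\Omega^*)$ with $a\in E_T$.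
\item[(b)] Let $\Omega=\{q<|z|<1\}$, $0<q<1$, and $a\in\Omega$. There is $t>0$ such that, for the norm
\[
\|f\|^2=\int_{|z|=1}|f|^2\,ds+t\int_{|z|=q}|f|^2\,ds
\]
on $H^2(\Omega)$, the adjoint $T$ of multiplication by $z$ is a contractive operator in $B_1(\Omega^*)$ with $E_T\supset\{|w|=|a|\}$.
\end{enumerate}
\end{proposition}

\begin{proof}
The weights are continuous and positive on $\partial\Omega$, by (G1) and (G2) in case (a). So Lemma~\ref{lem:weights} applies, and only the curvature has to be found.

(a) The weight is chosen to make the kernel function at $a$ constant. For $f\in H^2(\Omega)$ the product $fS_a$ lies in $H^2(\Omega)$ and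
\[
\langle f,1\rangle=S_\Omega(a,a)^{-1}\int_{\partial\Omega}fS_a\,\overline{S_a}\,ds=S_\Omega(a,a)^{-1}f(a)S_a(a)=f(a),
\]
so $k_a=1$. Next let $f$ be holomorphic near $\overline\Omega$. On $\partial\Omega$ we have $\overline{F_a}=1/F_a=L(\cdot,a)/S_a$, so by (G1), writing $L=L(z,a)$,
\[
\langle f,c(a)F_a\rangle=\frac{c(a)}{S_\Omega(a,a)}\int_{\partial\Omega}fL\,\overline{S_a}\,ds=-2\pi i\int_{\partial\Omega}fL^2\,dz=4\pi^2\operatorname{Res}_a(fL^2)=f'(a).
\]
For the last step, $L^2=\frac1{4\pi^2(z-a)^2}+\frac{\ell(z,a)}{\pi(z-a)}+\ell(z,a)^2$, and $\ell(a,a)=0$ makes the last two terms holomorphic near $a$. Such $f$ are dense, so $k_a'=c(a)F_a$. Now $\|k_a\|^2=k_a(a)=1$, $\langle k_a',k_a\rangle=k_a'(a)=0$, and $\|k_a'\|^2$ is the derivative of the function $k_a'$ at $a$, which is $c(a)F_a'(a)=c(a)^2$. So $\kappa_K(a)=c(a)^2$, and $a\in E_T$.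

(b) We replace the weight $|S_a|^2$ by a rotation-invariant one without changing the curvature. Let $u$ be the harmonic function on $\Omega$ with boundary values $\log|S_a|^2$. These are smooth, so $u$ is smooth on $\overline\Omega$. The function $\partial_zu$ is holomorphic in the annulus; let $\beta/2$ be the coefficient of $1/z$ in its Laurent series. It is real, because over a circle $|z|=r$ in $\Omega$ the integral $\oint\partial_zu\,dz=\pi i\beta$ has real part $\frac12\oint du=0$. Hence $u=\beta\log|z|+2\operatorname{Re}h$ with $h$ holomorphic on $\Omega$, and $h'=\partial_zu-\beta/(2z)$ is smooth on $\overline\Omega$, so $h\in A(\Omega)$. Put $g=e^h$. Then $g,1/g\in A(\Omega)$, and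
\[
|g|^2|z|^\beta=|S_a|^2\quad\text{on }\partial\Omega .
\]
Thus $f\mapsto gf$ is a unitary map from $H^2_\omega$ with $\omega=|S_a|^2$ onto $H^2_{\omega'}$ with $\omega'=|z|^\beta$. The reproducing kernels are related by $K_{\omega'}(z,w)=g(z)K_\omega(z,w)\overline{g(w)}$, so the curvatures agree. Scaling a norm does not change the curvature, so by (a) equality holds at $a$ for the weight $|z|^\beta$, which is the weight in the statement with $t=q^\beta$. This norm and arc length are invariant under rotations, so $\kappa_K(w)$ and $S_\Omega(w,w)$ depend only on $|w|$, and equality holds on the whole circle $|w|=|a|$.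
\end{proof}

\section{Arbitrary bounded domains}\label{sec:general}

Let now $\Omega$ be any bounded domain in $\mathbb C$, with no condition on its boundary, and let
\[
c_\Omega(a)=\sup\{|f'(a)|:\ f\in H^\infty(\Omega),\ \|f\|_\infty\le1\},\qquad a\in\Omega .
\]
Since $\Omega$ is bounded, a multiple of the function $z$ shows that $c_\Omega(a)>0$. For domains as in Theorem~\ref{thm:main} the theorem of Ahlfors and Garabedian gives $c_\Omega(a)=2\pi S_\Omega(a,a)$. We consider kernels $K$ on $\Omega$ such that
\begin{itemize}
\item[(C)] $(1-f(z)\overline{f(w)})K(z,w)$ is PSD whenever $f\in H^\infty(\Omega)$, $\|f\|_\infty\le1$;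
\end{itemize}
that is, the unit ball of $H^\infty(\Omega)$ acts on $\mathcal H(K)$ by contractive multipliers.

By normal families some $f$ in the unit ball has $|f'(a)|=c_\Omega(a)$. It is not constant, so $|f|<1$ on $\Omega$. It vanishes at $a$: otherwise $(f-f(a))/(1-\overline{f(a)}f)$ would belong to the unit ball and have a derivative at $a$ of larger modulus, $|f'(a)|/(1-|f(a)|^2)$. After a rotation we have an extremal function
\begin{equation}\label{normalized}
F_a:\Omega\to\mathbb D\ \text{ holomorphic},\qquad F_a(a)=0,\qquad F_a'(a)=c_\Omega(a).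
\end{equation}
By Lemmas~\ref{lem:mult} and \ref{lem:onepoint}, every kernel with (C) satisfies $\kappa_K\ge c_\Omega^2$ on $\Omega$.

\begin{theorem}\label{thm:general}
For a bounded domain $\Omega$ the following are equivalent.
\begin{enumerate}
\item[(1)] Some kernel $K$ satisfying {\rm(C)} has $\kappa_K=c_\Omega^2$ on a nonempty open set $U\subset\Omega$.
\item[(2)] Some kernel $K$ satisfying {\rm(C)} has $\kappa_K=c_\Omega^2$ on all of $\Omega$.
\item[(3)] There is an injective holomorphic $F:\Omega\to\mathbb D$ such that every bounded holomorphic function on $F(\Omega)$ extends holomorphically to $\mathbb D$.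
\end{enumerate}
For every $K$ as in {\rm(1)},
\[
K(z,w)=\frac{g(z)\overline{g(w)}}{1-F(z)\overline{F(w)}},\qquad z,w\in\Omega,
\]
with $F$ as in {\rm(3)} and $g$ holomorphic and zero-free on $\Omega$. If moreover $\Omega=\operatorname{int}\overline\Omega$, then {\rm(1)--(3)} hold if and only if $\Omega$ is simply connected.
\end{theorem}

The condition $\Omega=\operatorname{int}\overline\Omega$ cannot be dropped from the last assertion: the punctured disc $\mathbb D\setminus\{0\}$ satisfies (3) with $F(z)=z$, because isolated singularities of bounded functions are removable.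

The implication (2)$\Rightarrow$(1) is trivial. We first prove (3)$\Rightarrow$(2) and the last assertion, and then (1)$\Rightarrow$(3) together with the formula for $K$.

\subsection{From (3) to (2), and the last assertion}
\begin{proof}[Proof of {\rm(3)}$\Rightarrow${\rm(2)}]
The set $F(\Omega)$ is dense in $\mathbb D$. Otherwise take $e\in\mathbb D\setminus\overline{F(\Omega)}$; the bounded function $1/(\zeta-e)$ on $F(\Omega)$ would extend to a holomorphic $h$ on $\mathbb D$ with $(\zeta-e)h=1$, which is absurd at $\zeta=e$. Applying (3) to $f\circ F^{-1}$, we see that every $f\in H^\infty(\Omega)$ is $h\circ F$ with $h$ holomorphic on $\mathbb D$, and $\sup_{\mathbb D}|h|=\|f\|_\infty$ by density. Conversely $h\circ F\in H^\infty(\Omega)$ for $h\in H^\infty(\mathbb D)$. By the Schwarz--Pick lemma, $c_\Omega=|F'|/(1-|F|^2)$. The kernel $K(z,w)=1/(1-F(z)\overline{F(w)})$ has $\kappa_K=|F'|^2/(1-|F|^2)^2=c_\Omega^2$. It satisfies (C): for $f=h\circ F$ with $\|f\|_\infty\le1$, the function $(1-f(z)\overline{f(w)})K(z,w)$ is the pullback under $F$ of $(1-h(u)\overline{h(v)})/(1-u\bar v)$,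 which is PSD because $h$ is a contractive multiplier of $H^2(\mathbb D)$.
\end{proof}

\begin{proof}[Proof of the last assertion]
If $\Omega$ is simply connected, a Riemann map satisfies (3). Conversely, assume (3) and $\Omega=\operatorname{int}\overline\Omega$. The bounded function $F^{-1}$ on $F(\Omega)$ extends to a holomorphic $h$ on $\mathbb D$ with $h\circ F=\mathrm{id}_\Omega$. If $p\notin\overline\Omega$, then $1/(z-p)$ is bounded on $\Omega$, so it equals $k\circ F$ with $k$ holomorphic on $\mathbb D$. Then $(h-p)k=1$ on the open set $F(\Omega)$, hence on $\mathbb D$, and $h$ omits the value $p$. Therefore the open set $h(\mathbb D)$ lies in $\overline\Omega$, hence in $\operatorname{int}\overline\Omega=\Omega$. So $F\circ h$ is defined on $\mathbb D$; it is the identity on $F(\Omega)$, hence on $\mathbb D$. Thus $h:\mathbb D\to\Omega$ is biholomorphic with inverse $F$, and $\Omega$ is simply connected.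
\end{proof}

\subsection{How the extremal functions move}
Assume (1). Write $c=c_\Omega$. On $U$ we have $c^2=\kappa_K$, so $c$ is real-analytic and positive there. For $a\in U$ let $F_a$ be as in \eqref{normalized}, and let $H(z,a)=c(a)F_a(z)$. By (C), Lemma~\ref{lem:compat} applies. In Section~\ref{sec:proof} we knew $F_a$ explicitly and could finish at once. Now we know only \eqref{barder}, \eqref{compat} and the extremality of $F_a$. We first establish the regularity of $F_a$ in $a$, uniformly in $z$ up to the unknown boundary. We then find $\partial_{\bar a}F_a$, which \eqref{compat} does not give.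

\medskip
\noindent\emph{Continuity.} By \eqref{barder}, $F_a$ is determined by $K$ off the isolated zeros of $K(\cdot,a)$, so the extremal function at $a$ is unique. If $a_m\to a$ in $U$, then every locally uniform subsequential limit $G$ of $F_{a_m}$ satisfies $|G|\le1$, $G(a)=0$ and $G'(a)=\lim c(a_m)=c(a)$, so $G=F_a$ by uniqueness. Hence $F_{a_m}\to F_a$ locally uniformly, and $a\mapsto F_a(z)$ is continuous on $U$ for each $z\in\Omega$.

\medskip
\noindent\emph{Smoothness.} Choose an open disc $D_0$ with $\overline{D_0}\subset U$ such that $K\ne0$ on $D_0\times D_0$, and let $z_0$ be its center. Put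
\[
A(z,a)=H(z,a)-H(z_0,a),\qquad z\in\Omega,\ a\in D_0 .
\]
By Lemma~\ref{lem:compat}, $H(z_0,\cdot)$ is real-analytic on $D_0$ with $\partial_aH(z_0,a)=-c(a)^2$, and $\partial_aA(z,a)=0$ wherever $K(z,a)\ne0$. For each $z\in\Omega$ the zeros of $K(z,\cdot)$ are isolated, because $K(z,z)>0$ and $\Omega$ is connected. As $A(z,\cdot)$ is continuous, it is antiholomorphic on all of $D_0$. Moreover $|A|\le2\sup_{D_0}c<\infty$ on $\Omega\times D_0$. Let $D_1$ be a smaller disc concentric with $D_0$. By Cauchy's estimates the first two $\bar a$-derivatives of $A$ are bounded on $\Omega\times D_1$. In particular the difference quotients in $a$ converge uniformly in $z$, so $\partial_{\bar a}A(\cdot,a)\in H^\infty(\Omega)$ for $a\in D_1$. Since $F_a=(A(\cdot,a)+H(z_0,a))/c(a)$, the partial derivatives of $F_a$ in $a$ up to order two are bounded on $\Omega\times D_1$. Thus for each $a\in D_1$, uniformly in $z\in\Omega$ and for all small $\zeta$,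
\begin{equation}\label{taylor}
F_{a+\zeta}=F_a+\zeta\,\partial_aF_a+\bar\zeta\,\partial_{\bar a}F_a+O(|\zeta|^2),\qquad
\partial_aF_a=-c-\frac{\partial_ac}{c}F_a .
\end{equation}
The second formula follows from $\partial_aH(z,a)=\partial_aH(z_0,a)=-c(a)^2$ for all $z\in\Omega$.

\medskip
\noindent\emph{The other derivative.} In the disc, where $F_a(z)=(z-a)/(1-\bar az)$, $c=1/(1-|a|^2)$ and $\partial_{\bar a}c/c=a/(1-|a|^2)$,
\[
\partial_{\bar a}F_a=\frac{z(z-a)}{(1-\bar az)^2}=\frac{(z-a)\bigl[(z-a)+a(1-\bar az)\bigr]}{(1-|a|^2)(1-\bar az)^2}=cF_a^2+\frac{\partial_{\bar a}c}{c}F_a .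
\]
We therefore measure the deviation from this formula by
\[
b_a=\partial_{\bar a}F_a-cF_a^2-\frac{\partial_{\bar a}c}{c}F_a\ \in H^\infty(\Omega),\qquad a\in D_1.
\]

\begin{lemma}\label{lem:b}
$b_a=0$ for every $a\in D_1$. That is,
\begin{equation}\label{barF}
\partial_{\bar a}F_a=cF_a^2+\frac{\partial_{\bar a}c}{c}F_a\qquad\text{on }\Omega,\quad a\in D_1 .
\end{equation}
\end{lemma}

The idea is this. Where $|F_a|$ is near $1$, the variation $F_{a+\zeta}-F_a$ must not point out of the disc, for $\zeta$ in any direction. The known part of the variation is nearly tangential to the circle, so $b_a$ must be small there. But a function that is small where $|F_a|$ is near $1$ could be added to $F_a$ to increase the derivative at $a$, which is impossible for an extremal function.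

\begin{proof}
Fix $a\in D_1$, write $F=F_a$, $b=b_a$, and put $\gamma=\zeta\,\partial_ac/c$, so that $\bar\gamma=\bar\zeta\,\partial_{\bar a}c/c$. By \eqref{taylor},
\[
F_{a+\zeta}=F(1+\bar\gamma-\gamma)-c\zeta+c\bar\zeta F^2+\bar\zeta b+O(|\zeta|^2).
\]
Take the square of the modulus. Since $\bar\gamma-\gamma$ is imaginary, it contributes only to the order $|\zeta|^2$, and $2\operatorname{Re}\bigl(\overline F(-c\zeta+c\bar\zeta F^2)\bigr)=-2c\operatorname{Re}(\bar\zeta F)(1-|F|^2)$. As $|F_{a+\zeta}|\le1$, there is a constant $C$ with
\[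
1\ \ge\ |F|^2-2c\operatorname{Re}(\bar\zeta F)(1-|F|^2)+2\operatorname{Re}(\bar\zeta b\overline F)-C|\zeta|^2
\]
on $\Omega$ for all $|\zeta|\le\rho$, where $\rho\in(0,1)$ is small. At a given $z$ choose $\arg\zeta$ so that $\bar\zeta b\overline F=|\zeta||b||F|$. Then
\[
2|\zeta|\,|b|\,|F|\le C'\bigl(1-|F|^2+|\zeta|^2\bigr),\qquad |\zeta|\le\rho,
\]
with $C'$ independent of $z$. Here $|F|<1$, and $|\zeta|=\rho\sqrt{1-|F(z)|^2}$ is an admissible choice; it gives $|b||F|\le C''\sqrt{1-|F|^2}$. Where $|F|\ge\frac12$ this yields $|b|^2\le4C''^2(1-|F|^2)$; where $|F|<\frac12$ we have $|b|^2\le\frac43\|b\|_\infty^2(1-|F|^2)$. So for some $M$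
\begin{equation}\label{bsq}
|b|^2\le M(1-|F|^2)\quad\text{on }\Omega .
\end{equation}

Suppose $b\not\equiv0$. Inequality \eqref{bsq} is the reason to perturb $F$ by a multiple of $b^2$ rather than $b$. We correct $b^2$ by a power of $z-a$ so that the perturbation vanishes at $a$ to order exactly one. Let $m\ge0$ be the order of vanishing of $b^2$ at $a$ and put $\tilde g=b^2\cdot(z-a)^{1-m}$. Then $\tilde g$ is holomorphic on $\Omega$, $\tilde g(a)=0$, $\tilde g'(a)\ne0$, and $|\tilde g|\le M'(1-|F|^2)$ on $\Omega$ for some $M'>0$. Indeed, off a small disc about $a$ the factor $|z-a|^{1-m}$ is bounded (for $m=0$ because $\Omega$ is bounded), and \eqref{bsq} applies; on that disc $\tilde g$ is bounded and $1-|F|^2$ is bounded below. For $0<\varepsilon\le1/(2M')$ and real $\theta$,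
\[
|F+\varepsilon e^{i\theta}\tilde g|\le|F|+\varepsilon M'(1-|F|^2)\le|F|+2\varepsilon M'(1-|F|)\le1 .
\]
For suitable $\theta$ the derivative of $F+\varepsilon e^{i\theta}\tilde g$ at $a$ has modulus $c(a)+\varepsilon|\tilde g'(a)|>c(a)$, contrary to the definition of $c(a)=c_\Omega(a)$. So $b=0$.
\end{proof}

\subsection{The kernel, and the extension property}
In the disc the identity
\[
1-F_a(z)\overline{F_a(w)}=\frac{(1-|a|^2)(1-z\bar w)}{(1-z\bar a)(1-a\bar w)},\qquad F_a(z)=\frac{z-a}{1-\bar az},
\]
says that $K(z,w)=1/(1-z\bar w)$ satisfies \eqref{pickform} below. We now have enough differential equations to show that the same holds here.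

\begin{lemma}\label{lem:pick}
For all $a\in D_1$ and $z,w\in\Omega$,
\begin{equation}\label{pickform}
K(z,w)=\frac{K(z,a)\,K(a,w)}{K(a,a)\,\bigl(1-F_a(z)\overline{F_a(w)}\bigr)} .
\end{equation}
\end{lemma}

\begin{proof}
Denote the right side by $R_a(z,w)$; its denominator does not vanish. We show that $R_a(z,w)$ does not depend on $a\in D_1$. First compute $\partial_a$ of the factors. $K(z,a)$ is antiholomorphic in $a$. Conjugating \eqref{barder} with $w$ in place of $z$, and using the definition of $\lambda$,
\[
\partial_aK(a,w)=\bigl(\lambda(a)+c\,\overline{F_a(w)}\bigr)K(a,w),\qquad \partial_a\bigl[K(a,a)\bigr]=\lambda(a)K(a,a).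
\]
By \eqref{taylor} and \eqref{barF}, and because $c$ is real,
\begin{align*}
\partial_a\bigl(1-F_a(z)\overline{F_a(w)}\bigr)
&=-\bigl(\partial_aF_a(z)\bigr)\overline{F_a(w)}-F_a(z)\,\overline{\partial_{\bar a}F_a(w)}\\
&=\Bigl(c+\frac{\partial_ac}{c}F_a(z)\Bigr)\overline{F_a(w)}-F_a(z)\Bigl(c\,\overline{F_a(w)}^{\,2}+\frac{\partial_ac}{c}\,\overline{F_a(w)}\Bigr)\\
&=c\,\overline{F_a(w)}\,\bigl(1-F_a(z)\overline{F_a(w)}\bigr).
\end{align*}
So applying $\partial_a$ multiplies both the numerator and the denominator of $R_a(z,w)$ by $\lambda(a)+c\,\overline{F_a(w)}$, and $\partial_aR_a(z,w)=0$. Since $\overline{R_a(z,w)}=R_a(w,z)$, also $\partial_{\bar a}R_a(z,w)=\overline{\partial_aR_a(w,z)}=0$. Hence $R_a(z,w)$ is constant in $a\in D_1$.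

If $w\in D_1$, we may put $a=w$; as $F_w(w)=0$, we get $R_w(z,w)=K(z,w)$. This proves \eqref{pickform} for $w\in D_1$. For fixed $a$ and $z$ both sides are antiholomorphic in $w\in\Omega$, so \eqref{pickform} holds for all $w\in\Omega$.
\end{proof}

\begin{proof}[Proof of {\rm(1)}$\Rightarrow${\rm(3)} and of the formula for $K$]
Fix $a\in D_1$ and put $F=F_a$, $g=K(\cdot,a)/\sqrt{K(a,a)}$. Then \eqref{pickform} reads
\[
K(z,w)=\frac{g(z)\overline{g(w)}}{1-F(z)\overline{F(w)}} ,
\]
and $g$ is zero-free because $K(z,z)>0$. It remains to show that $F$ has the properties in (3).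

Let $f\in H^\infty(\Omega)$; we claim that
\begin{equation}\label{factor}
f=h\circ F\quad\text{for some holomorphic }h\text{ on }\mathbb D .
\end{equation}
We may assume $\|f\|_\infty\le1$. By (C), after division by $g(z)\overline{g(w)}$,
\[
\frac{1-f(z)\overline{f(w)}}{1-F(z)\overline{F(w)}}\quad\text{is PSD on }\Omega .
\]
In $H^2(\mathbb D)$, normalized to have the reproducing kernel $s_v(u)=1/(1-u\bar v)$, this means that
\[
\Bigl\|\sum_ic_i\overline{f(w_i)}\,s_{F(w_i)}\Bigr\|\le\Bigl\|\sum_ic_i\,s_{F(w_i)}\Bigr\|
\]
for all finite sums with $w_i\in\Omega$. Thus $s_{F(w)}\mapsto\overline{f(w)}s_{F(w)}$, $w\in\Omega$, extends to a well-defined contraction $X$ on the closed span of these functions. This span is all of $H^2(\mathbb D)$, since a function orthogonal to it vanishes on the nonempty open set $F(\Omega)$. Put $h=X^*1$. Then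
\[
h(F(w))=\langle X^*1,s_{F(w)}\rangle=\langle1,\overline{f(w)}\,s_{F(w)}\rangle=f(w),\qquad w\in\Omega,
\]
which is \eqref{factor}.

As $\Omega$ is bounded, \eqref{factor} applies to $f(z)=z$ and shows that $F$ is injective. If $\psi$ is bounded and holomorphic on $F(\Omega)$, then \eqref{factor} for $f=\psi\circ F$ gives $h$ holomorphic on $\mathbb D$ with $h=\psi$ on $F(\Omega)$. This is (3), and the proof of Theorem~\ref{thm:general} is complete.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bell}
S. Bell, \emph{The Cauchy Transform, Potential Theory, and Conformal Mapping}, CRC Press.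

\bibitem{Gamelin}
T. Gamelin, \emph{Uniform Algebras}.

\bibitem{MisraReza}
Gadadhar Misra, Md. Ramiz Reza, \emph{Curvature Inequalities and Extremal Operators}, arXiv:1802.01386 (2018).

\bibitem{Rudin}
W. Rudin, \emph{Real and Complex Analysis}.

\end{thebibliography}

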